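
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{The boundedness condition does not imply weak approximability}


\begin{abstract}
A triangulated category with coproducts is weakly approximable if it has a
compact generator $G$ and a t-structure such that, up to a constant $A$,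
(i) $G$ is bounded with respect to the t-structure, and (ii) every object of
the aisle is built from shifts of $G$ in a bounded range, up to an error one
step deeper in the aisle. We answer negatively the question whether a category
with data satisfying (i) must be weakly approximable. The counterexample is the
derived category of an explicit dg algebra with zero differential and
cohomology in degrees $0$ and $2$, and it satisfies (i) with $A=2$. The
constant is sharp: (i) with $A=1$ always implies weak approximability.
\end{abstract}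

\section{The question and the answer}

Throughout, $\mathcal T$ is a triangulated category with arbitrary small
coproducts, and subcategories are full and closed under isomorphism. An object
$G$ is a \emph{compact generator} if $\mathrm{Hom}(G,-)$ commutes with
coproducts and if $\mathrm{Hom}(G[i],F)=0$ for all $i\in\mathbb Z$ implies
$F=0$. For a t-structure $\tau=(\mathcal T^{\le 0},\mathcal T^{\ge 0})$ we put
$\mathcal T^{\le n}=\mathcal T^{\le 0}[-n]$ and
$\mathcal T^{\ge n}=\mathcal T^{\ge 0}[-n]$, so that
$\mathcal T^{\le -1}=\mathcal T^{\le 0}[1]\subseteq\mathcal T^{\le 0}$. The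
subcategory $\mathcal T^{\le 0}$ is the \emph{aisle}. For integers $a\le b$, let
\[
\overline{\langle G\rangle}^{[a,b]}
\]
be the smallest subcategory of $\mathcal T$ that contains $G[-i]$ for
$a\le i\le b$ and is closed under coproducts, extensions and direct summands.

\begin{definition}\label{def:wa}
$\mathcal T$ is \emph{weakly approximable} if there are an integer $A>0$, a
compact generator $G$ and a t-structure $\tau$ on $\mathcal T$ such that
\begin{itemize}
\item[(i)] $G\in\mathcal T^{\le A}$ and
$\mathrm{Hom}(G,\mathcal T^{\le -A})=0$;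
\item[(ii)] every $F\in\mathcal T^{\le 0}$ lies in a distinguished triangle
$E\to F\to D\to E[1]$ with $E\in\overline{\langle G\rangle}^{[-A,A]}$ and
$D\in\mathcal T^{\le -1}$.
\end{itemize}
\end{definition}

Condition (i) confines the single object $G$ to a bounded range. Condition (ii)
concerns every object of the aisle: $F$ can be approximated by an object built
from the shifts $G[-i]$ with $|i|\le A$, a range that does not depend on $F$.
The model case is $\mathcal T=\mathbf D(S)$ for an ordinary ring $S$,
with $G=S$ and the standard t-structure. There (i) holds with $A=1$. For (ii),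
choose a free module $E$ and a map $E\to F$ that is surjective on $H^0$; since
$H^1(E)=0$, the cone $D$ has no cohomology in degrees $\ge 0$. Thus in this
case (ii) comes from the fact that $G$ has no cohomology in positive degrees.
In general (i) says less about $G$ (see Lemma~\ref{lem:criterion}), and it is
an open question in \cite{CNS} whether it still implies (ii). Precisely:

\medskip
\noindent\textbf{Question.} \emph{Suppose that an integer $A>0$, a compact
generator $G$ and a t-structure $\tau$ on $\mathcal T$ satisfy (i). Must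
$\mathcal T$ be weakly approximable, that is, must there be data
$(G',\tau',A')$, possibly different from $(G,\tau,A)$, that satisfy both (i)
and (ii)?}
\medskip

The answer is no.

\begin{theorem}\label{thm:counter}
Let $k$ be a field. For $r\ge 1$ let $R_r$ be the graded $k$-algebra with basis
$e_0,\dots,e_r$ in degree $0$ and $x_1,\dots,x_r$ in degree $2$, where the $e_i$
are orthogonal idempotents with sum $1$, $x_i=e_ix_ie_{i-1}$, and $x_ix_j=0$
for all $i,j$. Let $R=\prod_{r\ge 1}R_r$ (product in each degree), a dg algebra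
with zero differential, and let $\mathcal T=\mathbf D(R)$ be the derived
category of right dg $R$-modules. Then $\mathcal T$ has coproducts and the
compact generator $G=R$, and some t-structure satisfies \textup{(i)} with
$A=2$; but $\mathcal T$ is not weakly approximable.
\end{theorem}

\begin{theorem}\label{thm:sharp}
If \textup{(i)} holds for some $(G,\tau)$ with $A=1$, or more generally if some
compact generator $G$ satisfies $\mathrm{Hom}(G,G[i])=0$ for all $i\ge 2$, then
$\mathcal T$ is weakly approximable.
\end{theorem}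

Condition (i) for $A$ implies (i) for $A+1$. So the implication ``(i) with
constant $A$ implies weak approximability'' holds for $A=1$ and fails for every
$A\ge 2$.

To exclude all data $(G',\tau',A')$ at once we need a consequence of weak
approximability that can be tested on one compact generator. It uses the
t-structure $\tau_G=(\mathcal T_G^{\le 0},\mathcal T_G^{\ge 0})$
\emph{generated by} $G$, whose aisle is the smallest subcategory that contains
$G$ and is closed under $[1]$, extensions and coproducts (see
Section~\ref{sec:prelim}).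

\begin{theorem}\label{thm:indep}
Suppose $\mathcal T$ is weakly approximable and $G$ is any compact generator.
Then $(G,\tau_G)$ satisfies \textup{(i)} and \textup{(ii)} for some $A$.
Moreover there is an integer $N$ such that every
$X\in\bigcup_m\mathcal T_G^{\le m}$ with $\mathrm{Hom}(G,X[j])=0$ for all $j>0$
lies in $\mathcal T_G^{\le N}$.
\end{theorem}

\paragraph{The idea.}
Write $H^j(X)=\mathrm{Hom}(G,X[j])$. An object can be bounded above by $n$ in
two senses: it can lie in $\mathcal T_G^{\le n}$, or its cohomology $H^j$ can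
vanish for $j>n$. The \emph{gap} of $X$ is the amount by which the best bound
in the first sense exceeds the best bound in the second. In $\mathbf D(S)$ with
$G=S$ the two bounds agree. By the last part of Theorem~\ref{thm:indep}, in a
weakly approximable category the gap is at most a constant $N$ for all objects
that are bounded in the first sense. When $G$ has a self-map of degree $2$, an
object with cohomology in degree $0$ alone can lie in $\mathcal T_G^{\le 1}$
and not in $\mathcal T_G^{\le 0}$. This gap of one is computed by hand in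
Section~\ref{sec:onearrow}. A chain of $r$ such maps, with zero compositions,
gives a gap of $r$, and the product over all $r$ puts unbounded gaps into one
category. If, on the other hand, $G$ has no nonzero self-maps of degree
$\ge 2$, then there is no positive gap; this is behind Theorem~\ref{thm:sharp}.

\section{Aisles and the condition (i)}\label{sec:prelim}

\paragraph{Recollections.}
For a t-structure, $\mathrm{Hom}(\mathcal T^{\le 0},\mathcal T^{\ge 1})=0$ and
\[
\mathcal T^{\le 0}={}^{\perp}(\mathcal T^{\ge 1})
=\{X:\mathrm{Hom}(X,Y)=0\text{ for all }Y\in\mathcal T^{\ge 1}\}.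
\]
In particular $\mathcal T^{\le 0}$ is closed under coproducts, extensions and
direct summands. The \emph{fiber} of $X\to X'$ is the object $E$ in a triangle
$E\to X\to X'\to E[1]$. We use two published facts.

\begin{itemize}
\item[(F1)] \cite{ATJLSS} For $G$ compact, the smallest subcategory
$\mathcal T_G^{\le 0}$ that contains $G$ and is closed under $[1]$, extensions
and coproducts is the aisle of a t-structure $\tau_G$. Here
$\mathcal T_G^{\ge 1}=\{Y:H^j(Y)=0\text{ for all }j\le 0\}$, and hence
\[
\mathcal T_G^{\ge m}=\{Y:H^j(Y)=0\text{ for all }j<m\}.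
\]
\item[(F2)] \cite{Neeman92} If $G$ is a compact generator, the compact objects
of $\mathcal T$ form the thick subcategory generated by $G$, that is, the
smallest subcategory that contains $G$ and is closed under shifts in both
directions, extensions and direct summands.
\end{itemize}

Notice the asymmetry in (F1): $\mathcal T_G^{\ge m}$ is described by
cohomology, but $\mathcal T_G^{\le m}$ is not.

\paragraph{Vanishing by closure.}
For fixed $Z$ the class of all $E$ with $\mathrm{Hom}(E,Z)=0$ is closed under
coproducts, extensions and direct summands. Hence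
\begin{equation}\label{eq:devissage}
\mathrm{Hom}(G[-i],Z)=0\ \ (a\le i\le b)\quad\Longrightarrow\quad
\mathrm{Hom}(E,Z)=0\ \text{ for all }E\in\overline{\langle G\rangle}^{[a,b]}.
\end{equation}
For $G$ compact and fixed $m$ the class $\{X:H^m(X)=0\}$ is also closed under
coproducts, extensions and direct summands, and the class
$\{X:H^j(X)=0\text{ for all }j\ge m\}$ is in addition closed under $[1]$.

The next lemma removes the t-structure from condition (i).

\begin{lemma}\label{lem:criterion}
Let $G$ be a compact generator.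
\begin{itemize}
\item[(a)] If $\mathrm{Hom}(G,G[i])=0$ for all $i\ge m$, then $H^j(X)=0$ for
all $X\in\mathcal T_G^{\le 0}$ and $j\ge m$.
\item[(b)] For $A>0$, there is a t-structure $\tau$ such that $(G,\tau,A)$
satisfies \textup{(i)} if and only if $\mathrm{Hom}(G,G[i])=0$ for all
$i\ge 2A$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The class $\{X:H^j(X)=0\text{ for all }j\ge m\}$ contains $G$ and is closed
under $[1]$, extensions and coproducts, so it contains $\mathcal T_G^{\le 0}$.

(b) If $(G,\tau,A)$ satisfies (i) and $i\ge 2A$, then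
$G[i]\in\mathcal T^{\le A-i}\subseteq\mathcal T^{\le -A}$, so
$\mathrm{Hom}(G,G[i])=0$. Conversely, assume the vanishing and let $\tau$ be
the shift of $\tau_G$ with $\mathcal T^{\le A}=\mathcal T_G^{\le 0}$. Then
$G\in\mathcal T^{\le A}$. An object of
$\mathcal T^{\le -A}=\mathcal T_G^{\le -2A}$ has the form $W[2A]$ with
$W\in\mathcal T_G^{\le 0}$, and $\mathrm{Hom}(G,W[2A])=H^{2A}(W)=0$ by (a).
\end{proof}

Thus (i) holds for $G$ with $A=1$ and some $\tau$ precisely when
$\mathrm{Hom}(G,G[i])=0$ for all $i\ge 2$. The second hypothesis in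
Theorem~\ref{thm:sharp} is therefore only formally more general than the first.

\paragraph{Homotopy colimits.}
For a sequence $X_0\xrightarrow{d_0}X_1\xrightarrow{d_1}\cdots$ let
$s:\bigoplus X_n\to\bigoplus X_n$ be given by the maps $d_n:X_n\to X_{n+1}$, and
let $X_\infty$ be the cone of $1-s$. There are maps $X_n\to X_\infty$
compatible with the $d_n$. If $G$ is compact, then
$H^j(\bigoplus X_n)=\bigoplus H^j(X_n)$. On this sum $1-s$ is injective: if it
kills $(x_n)$, then $x_0=0$ and $x_{n+1}=d_nx_n$, so all $x_n$ vanish. Its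
cokernel is $\operatorname{colim}_n H^j(X_n)$. Hence
\begin{equation}\label{eq:hocolim}
H^j(X_\infty)=\operatorname{colim}_n H^j(X_n).
\end{equation}

To show that an object lies in an aisle ${}^\perp(\mathcal T_G^{\ge 1})$ we must
show that its maps to certain $Y$ vanish. Twice we shall do so by successively
dividing out pieces that have no maps to $Y$ until no cohomology is left.

\begin{lemma}\label{lem:exhaust}
Let $G$ be a compact generator, $Y\in\mathcal T$, and
$X_0\xrightarrow{d_0}X_1\xrightarrow{d_1}\cdots$ a sequence with triangles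
$E_n\to X_n\xrightarrow{d_n}X_{n+1}\to E_n[1]$. If $\mathrm{Hom}(E_n,Y)=0$ for
all $n$ and $\operatorname{colim}_nH^j(X_n)=0$ for all $j$, then
$\mathrm{Hom}(X_0,Y)=0$.
\end{lemma}

\begin{proof}
By \eqref{eq:hocolim}, $H^j(X_\infty)=0$ for all $j$. As $G$ is a generator,
$X_\infty=0$, so $1-s$ is an isomorphism. Applying $\mathrm{Hom}(-,Y)$, we find
that $(g_n)\mapsto(g_n-g_{n+1}d_n)$ is a bijection of
$\prod_n\mathrm{Hom}(X_n,Y)$ to itself. Let $f_0:X_0\to Y$. Given
$f_n:X_n\to Y$, its composite with $E_n\to X_n$ is zero, so $f_n=f_{n+1}d_n$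
for some $f_{n+1}$. The resulting sequence $(f_n)$ is sent to $0$ by the
bijection, so $f_0=0$.
\end{proof}

\section{One arrow: a gap of one}\label{sec:onearrow}

Let $k$ be a field. For a dg algebra $\Lambda$ over $k$, $\mathbf D(\Lambda)$
is obtained from right dg $\Lambda$-modules by inverting quasi-isomorphisms.
Its coproducts are direct sums, a short exact sequence of dg modules gives a
triangle, and $\mathrm{Hom}(\Lambda,M[j])$ is the $j$-th cohomology of $M$.
Hence $\Lambda$ is a compact generator, and for $G=\Lambda$ our $H^j$ is the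
usual cohomology. If $e\in\Lambda^0$ is an idempotent cocycle, then $e\Lambda$
is a direct summand of $\Lambda$ and
\begin{equation}\label{eq:proj}
\mathrm{Hom}(e\Lambda,M[j])=H^j(M)e.
\end{equation}

\begin{example}\label{ex:onearrow}
Let $d$ be an integer and let $\Lambda$ have basis $e_0,e_1$ in degree $0$ and
$x$ in degree $d$, with zero differential, where $e_0,e_1$ are orthogonal
idempotents with sum $1$ and $x=e_1xe_0$ (so $x^2=0$). Put $G=\Lambda$ and
$P_i=e_i\Lambda$. Let $S_i$ be $k$ in degree $0$, with $e_i$ acting as $1$ and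
the other basis elements as $0$. Then $P_0=ke_0=S_0$ and
$P_1=ke_1\oplus kx$. Since $xe_0=x$, the line $kx$ is a submodule isomorphic to
$S_0[-d]$, with quotient $S_1$. We obtain a triangle
\begin{equation}\label{eq:onearrow}
S_0[-d]\to P_1\to S_1\to S_0[1-d].
\end{equation}
The module $S_1$ has cohomology in degree $0$ alone. Where does it lie with
respect to $\tau_G$? Both $P_1$ and $S_0=P_0$ are summands of $G$, so they lie
in $\mathcal T_G^{\le 0}$, and $S_0[1-d]\in\mathcal T_G^{\le d-1}$. By
\eqref{eq:onearrow}, $S_1$ is an extension of $S_0[1-d]$ by $P_1$.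

If $d\le 1$, it follows that $S_1\in\mathcal T_G^{\le 0}$, as its cohomology
suggests. If $d\ge 2$, we only get $S_1\in\mathcal T_G^{\le d-1}$, and this is
best possible. Indeed, $\mathrm{Hom}(P_1,S_0[j])=H^j(S_0)e_1=0$ for all $j$, so
\eqref{eq:onearrow} gives
\[
\mathrm{Hom}(S_1,S_0[1-d])\cong\mathrm{Hom}(S_0[1-d],S_0[1-d])
=\mathrm{Hom}(P_0,S_0)=k\ne 0 .
\]
The target $S_0[1-d]$ has cohomology only in degree $d-1$, so it lies in
$\mathcal T_G^{\ge d-1}$; hence $S_1\notin\mathcal T_G^{\le d-2}$.
\end{example}

In short, passing from $S_1$ to its first syzygy gains a shift $[1]$ from the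
triangle and costs a shift $[-d]$ from the arrow. The first degree in which the
balance is negative is $d=2$: then $S_1$ lies in $\mathcal T_G^{\le 1}$ but not
in $\mathcal T_G^{\le 0}$. The algebras $R_r$ are arranged so that this
loss occurs $r$ times in succession. Before using them, we prove that
weak approximability bounds such losses.

\section{Weak approximability bounds the gap}\label{sec:compare}

Let $G,G'$ be compact generators. There is an integer $B\ge 0$ with
\begin{equation}\label{eq:B}
G'\in\overline{\langle G\rangle}^{[-B,B]},\qquad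
G\in\overline{\langle G'\rangle}^{[-B,B]}.
\end{equation}
To see the first inclusion, let $\mathcal C_B$ be the closure of
$\{G[-i]:|i|\le B\}$ under extensions and direct summands. We have
$\mathcal C_B\subseteq\mathcal C_{B+1}$ and
$\mathcal C_B[\pm1]\subseteq\mathcal C_{B+1}$, so $\bigcup_B\mathcal C_B$ is
closed under shifts, extensions and direct summands. By (F2) it contains the
compact object $G'$, and
$\mathcal C_B\subseteq\overline{\langle G\rangle}^{[-B,B]}$. For the second
inclusion, exchange $G$ and $G'$; then take the larger $B$.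

Now let $(G',\sigma,A')$ satisfy (i) and (ii), with
$\sigma=(\mathcal U^{\le 0},\mathcal U^{\ge 0})$. For
$X\in\mathcal U^{\le c}$, applying (ii) to $X[c]$ and shifting back, we get for
every integer $c$:
\begin{equation}\label{eq:shifted}
\begin{gathered}
\text{every }X\in\mathcal U^{\le c}\text{ has a triangle }E\to X\to D\to E[1]\\
\text{with }E\in\overline{\langle G'\rangle}^{[c-A',\,c+A']}
\text{ and }D\in\mathcal U^{\le c-1}.
\end{gathered}
\end{equation}
As before, $H^j(X)=\mathrm{Hom}(G,X[j])$.

\begin{proposition}\label{prop:compare}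
With this notation, put $p=A'+B$.
\begin{itemize}
\item[(a)] $\mathcal T_G^{\le 0}\subseteq\mathcal U^{\le p}$.
\item[(b)] $\mathcal U^{\le -p}\subseteq\mathcal T_G^{\le 0}$.
\item[(c)] If $X\in\bigcup_m\mathcal U^{\le m}$ and $H^j(X)=0$ for all $j>0$,
then $X\in\mathcal U^{\le p}$.
\item[(d)] If $X\in\bigcup_m\mathcal T_G^{\le m}$ and $H^j(X)=0$ for all $j>0$,
then $X\in\mathcal T_G^{\le 2p}$.
\end{itemize}
\end{proposition}

The heart of the matter is (c): if $X$ has cohomology only in low degrees, the
approximating map $E\to X$ in a high degree must vanish, and then $X$ is a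
summand of the deeper object $D$. Parts (a) and (b) transport the conclusion
from the unknown t-structure $\sigma$ to $\tau_G$.

\begin{proof}
(a) By (i), $G'[-i]\in\mathcal U^{\le A'+i}\subseteq\mathcal U^{\le p}$ for
$i\le B$. As $\mathcal U^{\le p}$ is closed under coproducts, extensions and
direct summands, \eqref{eq:B} gives $G\in\mathcal U^{\le p}$. It is also closed
under $[1]$, so it contains $\mathcal T_G^{\le 0}$.

(b) Let $F\in\mathcal U^{\le -p}$ and $Y\in\mathcal T_G^{\ge 1}$. We must show
that $\mathrm{Hom}(F,Y)=0$. Put $X_0=F$. Given $X_n\in\mathcal U^{\le -p-n}$,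
\eqref{eq:shifted} yields a triangle $E_n\to X_n\to X_{n+1}\to E_n[1]$ with
\[
E_n\in\overline{\langle G'\rangle}^{[-p-n-A',\,-p-n+A']},\qquad
X_{n+1}\in\mathcal U^{\le -p-n-1}.
\]
We check the hypotheses of Lemma~\ref{lem:exhaust}.

\emph{$\mathrm{Hom}(E_n,Y)=0$.} All indices $i$ of the shifts $G'[-i]$ used in
$E_n$ satisfy $i\le -p+A'=-B$. For such $i$ and $|l|\le B$ we have $i+l\le 0$,
so $\mathrm{Hom}(G[-l],Y[i])=H^{i+l}(Y)=0$. By \eqref{eq:B} and
\eqref{eq:devissage}, $\mathrm{Hom}(G'[-i],Y)=\mathrm{Hom}(G',Y[i])=0$. Now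
apply \eqref{eq:devissage}, with $G'$ in place of $G$, to $E_n$.

\emph{$\operatorname{colim}_nH^j(X_n)=0$.} Fix $j$. For $n\gg 0$ and all
$|l|\le B$ we have
$X_n[j+l]\in\mathcal U^{\le -p-n-j-l}\subseteq\mathcal U^{\le -A'}$, so
$\mathrm{Hom}(G'[-l],X_n[j])=0$ by (i). By \eqref{eq:B} and
\eqref{eq:devissage}, $H^j(X_n)=\mathrm{Hom}(G,X_n[j])=0$ for $n\gg 0$.

Lemma~\ref{lem:exhaust} gives $\mathrm{Hom}(F,Y)=0$.

(c) For $j>B$ and $|l|\le B$, $\mathrm{Hom}(G[-l],X[j])=H^{j+l}(X)=0$. By
\eqref{eq:B} and \eqref{eq:devissage}, $\mathrm{Hom}(G',X[j])=0$ for all $j>B$.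
Suppose $X\in\mathcal U^{\le c}$ with $c\ge p+1$, and take the triangle of
\eqref{eq:shifted}. Since $c-A'\ge B+1$, we have
$\mathrm{Hom}(G'[-i],X)=\mathrm{Hom}(G',X[i])=0$ for all $i\ge c-A'$, so
$\mathrm{Hom}(E,X)=0$. Thus $E\to X$ is zero, $\mathrm{id}_X$ factors through
$X\to D$, and $X$ is a direct summand of $D\in\mathcal U^{\le c-1}$. Hence
$X\in\mathcal U^{\le c-1}$. The hypothesis $X\in\bigcup_m\mathcal U^{\le m}$
provides a starting point, and we descend to $c=p$.

(d) By (a), $X\in\bigcup_m\mathcal U^{\le m}$, so (c) gives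
$X\in\mathcal U^{\le p}=\mathcal U^{\le -p}[-2p]$. By (b) this is contained in
$\mathcal T_G^{\le 0}[-2p]=\mathcal T_G^{\le 2p}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:indep}]
Let $(G',\sigma,A')$ satisfy (i) and (ii), and let $p=A'+B\ge 1$ be as in
Proposition~\ref{prop:compare}. The last assertion of the theorem is part (d),
with $N=2p$. We show that $(G,\tau_G,2p)$ satisfies (i) and (ii).

(i) Clearly $G\in\mathcal T_G^{\le 0}\subseteq\mathcal T_G^{\le 2p}$. If
$Z\in\mathcal U^{\le -p}$ and $|l|\le B$, then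
$Z[l]\in\mathcal U^{\le -p-l}\subseteq\mathcal U^{\le -A'}$, so
$\mathrm{Hom}(G'[-l],Z)=0$. By \eqref{eq:B} and \eqref{eq:devissage},
$\mathrm{Hom}(G,Z)=0$. Since $\mathcal T_G^{\le -2p}\subseteq\mathcal U^{\le -p}$
by (a), $\mathrm{Hom}(G,\mathcal T_G^{\le -2p})=0$.

(ii) Let $F\in\mathcal T_G^{\le 0}$, so $F\in\mathcal U^{\le p}$ by (a). An
object of $\mathcal U^{\le -p-1}$ lies in $\mathcal T_G^{\le -1}$ by (b). So we
have to descend $2p+1$ steps: applying \eqref{eq:shifted} with
$c=p,p-1,\dots,-p$ gives
\[
F=X_0\to X_1\to\cdots\to X_{2p+1},\qquad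
X_{2p+1}\in\mathcal U^{\le -p-1}\subseteq\mathcal T_G^{\le -1},
\]
where, for $0\le n\le 2p$, the fiber of $X_n\to X_{n+1}$ lies in
$\overline{\langle G'\rangle}^{[p-n-A',\,p-n+A']}$. By the octahedral axiom the
fiber $E$ of the composite $F\to X_{2p+1}$ is an iterated extension of these
fibers. Hence
\[
E\in\overline{\langle G'\rangle}^{[-p-A',\,p+A']}
\subseteq\overline{\langle G\rangle}^{[-2p,\,2p]},
\]
where the last inclusion comes from \eqref{eq:B} and $p+A'+B=2p$.
\end{proof}

\section{The counterexample}\label{sec:counter}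

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
By Section~\ref{sec:onearrow}, $\mathcal T=\mathbf D(R)$ has coproducts and
$G=R$ is a compact generator. (The product $\prod R_r$, unlike the direct sum,
has a unit.) We have $\mathrm{Hom}(G,G[i])=H^i(R)=0$ unless $i\in\{0,2\}$.
This vanishes for $i\ge 4$, so by Lemma~\ref{lem:criterion}(b) some t-structure
satisfies (i) with $A=2$.

\emph{The test objects.} Fix $r$; the objects $P_i$ and $S_i$ below depend on
it, which we suppress from the notation. Regard $R_r$-modules as $R$-modules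
through the projection $R\to R_r$, and $e_i,x_i\in R_r$ as elements of $R$ by
placing $0$ in the other factors. Put $P_i=e_iR$, a direct summand of $R$. Then
$P_0=ke_0$ and $P_i=ke_i\oplus kx_i$ for $1\le i\le r$. For $0\le i\le r$ let
$S_i$ be the one-dimensional $R_r$-module in degree $0$ on which $e_i$ acts
as $1$ and all other basis elements act as $0$; thus $S_0=P_0$. For $i\ge 1$ we
have $x_ie_{i-1}=x_i$, while all other basis elements of $R_r$ annihilate $x_i$
from the right. So $kx_i$ is a submodule of $P_i$ isomorphic to $S_{i-1}[-2]$,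
with quotient $S_i$, and there are triangles
\begin{equation}\label{eq:chain}
S_{i-1}[-2]\to P_i\to S_i\to S_{i-1}[-1]\qquad(1\le i\le r).
\end{equation}
Each has the form of \eqref{eq:onearrow} with $d=2$, and now the last maps can
be composed: $S_r\to S_{r-1}[-1]\to\cdots\to S_0[-r]$. We prove three
statements.

\emph{(1) $H^j(S_i)=0$ for $j\ne 0$.} Here $H^j$ is the cohomology of the
underlying complex.

\emph{(2) $S_i\in\mathcal T_G^{\le i}$.} First, $S_0=P_0$ is a summand of $G$,
so it lies in $\mathcal T_G^{\le 0}$. If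
$S_{i-1}\in\mathcal T_G^{\le i-1}$, then $S_{i-1}[-1]\in\mathcal T_G^{\le i}$,
and by \eqref{eq:chain} $S_i$ is an extension of $S_{i-1}[-1]$ by
$P_i\in\mathcal T_G^{\le 0}$. So $S_i\in\mathcal T_G^{\le i}$.

\emph{(3) $S_r\notin\mathcal T_G^{\le r-1}$.} For $i\ge 1$ and all $j$,
$\mathrm{Hom}(P_i,S_0[j])=H^j(S_0)e_i=0$ by \eqref{eq:proj}. Applying
$\mathrm{Hom}(-,S_0[-i])$ to \eqref{eq:chain}, we get
\[
\mathrm{Hom}(S_i,S_0[-i])\cong\mathrm{Hom}(S_{i-1}[-1],S_0[-i])
=\mathrm{Hom}(S_{i-1},S_0[-(i-1)]).
\]
By induction
$\mathrm{Hom}(S_r,S_0[-r])\cong\mathrm{Hom}(S_0,S_0)=\mathrm{Hom}(P_0,S_0)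
=k\ne 0$. But $H^j(S_0[-r])=H^{j-r}(S_0)=0$ for $j<r$, so
$S_0[-r]\in\mathcal T_G^{\ge r}$. As
$\mathrm{Hom}(\mathcal T_G^{\le r-1},\mathcal T_G^{\ge r})=0$, (3) follows.

\emph{Conclusion.} Suppose $\mathcal T$ were weakly approximable, and let $N$ be
as in Theorem~\ref{thm:indep} for $G=R$. Enlarging $N$, we may assume $N\ge 0$.
Take $r=N+1$. By (2), $S_r\in\bigcup_m\mathcal T_G^{\le m}$, and by (1),
$H^j(S_r)=0$ for $j>0$. So $S_r\in\mathcal T_G^{\le N}=\mathcal T_G^{\le r-1}$,
contrary to (3).
\end{proof}

The next two remarks explain the two design choices in $R$: the zero relations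
$x_ix_{i-1}=0$ and the passage to infinitely many $r$.

\begin{remark}
Suppose that in $R_r$ the products $x_ix_{i-1}\cdots x_j$ with $i>j$ are
instead new basis elements, of degree $2(i-j+1)$ (the path algebra of the
quiver), and work in $\mathbf D(R_r)$ with $G=R_r$ and $P_i=e_iR_r$. Then for
$i\ge1$ the kernel of $P_i\to S_i$ is $x_iR_r\cong P_{i-1}[-2]$, and the
triangle $P_i\to S_i\to P_{i-1}[-1]\to P_i[1]$ shows that
$S_i\in\mathcal T_G^{\le 1}$ for all $i$. The zero relations make each syzygy a
shift of a simple module again, so that the loss is repeated.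
\end{remark}

\begin{remark}\label{rem:finite}
For a single $r$ the category $\mathbf D(R_r)$ is weakly approximable. Let
$G'=\bigoplus_{i=0}^rS_i$. By \eqref{eq:chain}, read in $\mathbf D(R_r)$, each
$S_i$ is built by finitely many extensions from shifts of $P_0,\dots,P_i$, so
$G'$ is compact. Since $P_0=S_0$ and, for $i\ge1$, $P_i$ is built from $S_i$
and $S_{i-1}[-2]$, $G'$ is a generator. Moreover $\mathrm{Hom}(P_i,S_j[n])$ is
$k$ if $i=j$ and $n=0$, and is zero otherwise. Hence
$\mathrm{Hom}(S_i,S_j[n])=0$ for all $n$ if $i<j$; then \eqref{eq:chain} shows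
that $\mathrm{Hom}(S_j,S_j[n])$ is $k$ for $n=0$ and zero otherwise, and, as in
(3), that $\mathrm{Hom}(S_i,S_j[n])\cong\mathrm{Hom}(S_j,S_j[n+i-j])$ for
$i>j$. So $\mathrm{Hom}(G',G'[n])=0$ for $n>0$, and Theorem~\ref{thm:sharp}
applies. What fails in $\mathbf D(R)$ is uniformity in $r$.
\end{remark}

\section{The case $A=1$}\label{sec:sharp}

By Lemma~\ref{lem:criterion}(b), Theorem~\ref{thm:sharp} concerns a compact
generator $G$ with
\begin{equation}\label{eq:two}
H^i(G)=\mathrm{Hom}(G,G[i])=0\qquad\text{for all }i\ge 2 .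
\end{equation}
We assume \eqref{eq:two} throughout this section and show that $(G,\tau_G,2)$
satisfies (i) and (ii). Condition (i) is quick:
$G\in\mathcal T_G^{\le 0}\subseteq\mathcal T_G^{\le 2}$, and
Lemma~\ref{lem:criterion}(a) with $m=2$ gives
\begin{equation}\label{eq:aislecoh}
H^j(X)=0\qquad\text{for all }X\in\mathcal T_G^{\le 0},\ j\ge 2,
\end{equation}
so that $\mathrm{Hom}(G,\mathcal T_G^{\le -2})=0$.

For (ii) we first show that the gap of Section~\ref{sec:onearrow} does not
occur. This reduces the condition on $D$ in (ii) to a condition on cohomology.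

\begin{lemma}\label{lem:nogap}
Assume \eqref{eq:two}. If $H^j(X)=0$ for all $j>0$, then
$X\in\mathcal T_G^{\le 0}$.
\end{lemma}

\begin{proof}
Let $Y\in\mathcal T_G^{\ge 1}$ and put $X_0=X$. Given $X_n$ with $H^j(X_n)=0$
for $j>0$, let
\[
E_n=\bigoplus_{i\ge 0}\ \bigoplus_{G[i]\to X_n}G[i]\longrightarrow X_n
\]
be the canonical map, the inner sum running over all maps, and let $X_{n+1}$ be
its cone. The map $E_n\to X_n$ is surjective on every $H^j$: for $j\le 0$ by
construction, as $\mathrm{Hom}(G[i],X_n)=H^{-i}(X_n)$, and for $j>0$ because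
$H^j(X_n)=0$. From the exact sequence
\[
H^j(E_n)\to H^j(X_n)\to H^j(X_{n+1})\to H^{j+1}(E_n)
\]
we draw two conclusions. First, $H^j(X_n)\to H^j(X_{n+1})$ is zero for all $j$,
so $\operatorname{colim}_nH^j(X_n)=0$. Second, $H^j(X_{n+1})$ embeds in
$H^{j+1}(E_n)$, a direct sum of groups $H^{j+1+i}(G)$ with $i\ge 0$. For
$j\ge 1$ these vanish by \eqref{eq:two}, so the construction can be continued.
Finally $\mathrm{Hom}(G[i],Y)=H^{-i}(Y)=0$ for $i\ge 0$, so
$\mathrm{Hom}(E_n,Y)=0$. Lemma~\ref{lem:exhaust} gives $\mathrm{Hom}(X,Y)=0$.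
As $Y$ was arbitrary, $X\in{}^\perp(\mathcal T_G^{\ge 1})=\mathcal T_G^{\le 0}$.
\end{proof}

Now let $F\in\mathcal T_G^{\le 0}$. By \eqref{eq:aislecoh}, only $H^0(F)$ and
$H^1(F)$ have to be removed. One step, as for an ordinary ring, is not enough:
if $Q$ is a sum of copies of $G$ and $G[-1]$ that maps onto both groups, then
in the cone the group $H^1(Q)$ may contribute to $H^0$, and $H^2(Q)$, a sum of
copies of $H^1(G)$, may contribute to $H^1$. So we repeat the step infinitely
often. The limit costs only one additional shift of $G$, because a homotopy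
colimit is an extension of two coproducts.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Only (ii) remains. Let $F\in\mathcal T_G^{\le 0}$.

\emph{Construction.} We construct triangles
\[
E_n\xrightarrow{h_n}F\xrightarrow{q_n}F_n\xrightarrow{\partial_n}E_n[1]
\qquad(n\ge 0),
\]
starting with $E_0=0$, $F_0=F$, $q_0=\mathrm{id}$. Given stage $n$, let
\[
Q_n=\bigoplus_{j\in\{0,1\}}\ \bigoplus_{G[-j]\to F_n}G[-j]\longrightarrow F_n
\]
be the canonical map, let $v_n:F_n\to F_{n+1}$ be the map to its cone, and put
$q_{n+1}=v_nq_n$. The octahedral axiom for $F\to F_n\to F_{n+1}$ relates the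
fibers $E_n$, $E_{n+1}$, $Q_n$ of $q_n$, $q_{n+1}$, $v_n$: there is a triangle
$E_n\xrightarrow{a_n}E_{n+1}\to Q_n\to E_n[1]$ with
\begin{equation}\label{eq:octa}
h_{n+1}a_n=h_n,\qquad \partial_{n+1}v_n=a_n[1]\,\partial_n .
\end{equation}
Since $\mathrm{Hom}(G[-j],F_n)=H^j(F_n)$, the map $Q_n\to F_n$ is surjective on
$H^0$ and $H^1$, so $v_n$ is zero on $H^0$ and $H^1$.

Let $E$ be the homotopy colimit of $(E_n,a_n)$, that is, the cone of $1-s$ on
$\bigoplus E_n$. By \eqref{eq:octa} the composite of $1-s$ with the map
$(h_n):\bigoplus E_n\to F$ is zero, so $(h_n)$ extends to a map $h:E\to F$ that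
restricts to $h_n$ on each $E_n$. Let $D$ be the cone of $h$.

\emph{$E\in\overline{\langle G\rangle}^{[-1,1]}$.} By induction
$E_n\in\overline{\langle G\rangle}^{[0,1]}$, and $E$ is an extension of
$(\bigoplus E_n)[1]\in\overline{\langle G\rangle}^{[-1,0]}$ by $\bigoplus E_n$.

\emph{$H^j(h)$ is surjective for $j=0,1$.} If $x\in H^j(F)$, then
$q_1x=v_0x=0$, so $x$ lifts along $h_1$ to $H^j(E_1)$.

\emph{$H^{j+1}(h)$ is injective for $j=0,1$.} Let $y\in H^{j+1}(E)$ with
$hy=0$. By \eqref{eq:hocolim} it is represented by some $y_n\in H^{j+1}(E_n)$,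
and $h_ny_n=0$. Hence $y_n=\partial_nz$ for some $z\in H^j(F_n)$. By
\eqref{eq:octa}, $a_ny_n=\partial_{n+1}v_nz=0$, because $v_n$ is zero on $H^j$.
So $y=0$.

\emph{The cohomology of $D$.} Consider the exact sequence
\[
H^j(E)\to H^j(F)\to H^j(D)\to H^{j+1}(E)\to H^{j+1}(F).
\]
For $j=0,1$ the first map is surjective and the last is injective, so
$H^j(D)=0$. For $j\ge 2$ we have $H^j(F)=0$ by \eqref{eq:aislecoh}. Also
$H^{j+1}(G[-i])=H^{j+1-i}(G)=0$ for $i\le 1$ by \eqref{eq:two}, so
$H^{j+1}(E)=0$, since $E\in\overline{\langle G\rangle}^{[-1,1]}$. Hence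
$H^j(D)=0$ for $j\ge 2$ too.

Thus $H^j(D)=0$ for all $j\ge 0$, that is, $H^j(D[-1])=0$ for all $j>0$. By
Lemma~\ref{lem:nogap}, $D[-1]\in\mathcal T_G^{\le 0}$, so
$D\in\mathcal T_G^{\le -1}$. As
$\overline{\langle G\rangle}^{[-1,1]}\subseteq
\overline{\langle G\rangle}^{[-2,2]}$, this is (ii) with $A=2$.
\end{proof}

\begin{remark}
Hypothesis \eqref{eq:two} enters beyond \eqref{eq:aislecoh} in two places: in
Lemma~\ref{lem:nogap}, to keep the successive cones without positive
cohomology, and in the last step, to see that killing $H^0$ and $H^1$ creates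
nothing in degrees $\ge 2$. By Theorem~\ref{thm:counter} it cannot be weakened
to $\mathrm{Hom}(G,G[i])=0$ for $i\ge 3$, even if in addition
$\mathrm{Hom}(G,G[1])=0$. Lemma~\ref{lem:nogap} itself then fails: this is
Example~\ref{ex:onearrow} with $d=2$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{ATJLSS}
Alonso Tarr\'{\i}o, Jerem\'{\i}as L\'opez, Souto Salorio,
\emph{Construction of t-structures and equivalences of derived categories},
Trans. AMS 355 (2003).

\bibitem{CNS}
Alberto Canonaco, Amnon Neeman, Paolo Stellari,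
\emph{Weakly approximable triangulated categories and enhancements: a survey},
arXiv:2407.05946 (2024).

\bibitem{Neeman92}
Neeman, Ann. Sci. ENS 25 (1992).

\end{thebibliography}

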